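
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Critical levels of Tauberian constants\\ of translation invariant bases}


\begin{abstract}
For a translation invariant Busemann--Feller basis $\mathcal B$ in $\mathbb R^n$, the Tauberian constant $C_{\mathcal B}(\alpha)$ measures how far a set $E$ can spread when one passes to the points lying in some $R\in\mathcal B$ with $|R\cap E|>\alpha|R|$. Hagelstein and Parissis asked whether $C_{\mathcal B}(1/2)<\infty$ forces $C_{\mathcal B}(\alpha)<\infty$ for all $0<\alpha<1$. We show that it does not: for every $n\ge1$ and every $\alpha_0\in(0,1)$ there is a translation invariant basis in $\mathbb R^n$ with $C_{\mathcal B}(\alpha)=\infty$ exactly for $\alpha\le\alpha_0$. The members of the basis glue an interval to one of many sets built from parabolas over a finite field. We also show that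 the set of $\alpha$ with $C_{\mathcal B}(\alpha)<\infty$ is always open, with a quantitative lower bound for $C_{\mathcal B}$ near its critical level.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{Busemann--Feller basis} in $\mathbb R^n$, $n\ge1$, is a collection $\mathcal B$ of bounded open sets in $\mathbb R^n$. We write $\mathcal B(x)=\{R\in\mathcal B: x\in R\}$, so that $\mathcal B=\bigcup_x\mathcal B(x)$; in particular members are nonempty. The basis is \emph{translation invariant} if $R\in\mathcal B$ implies $R+y\in\mathcal B$ for every $y\in\mathbb R^n$. Its maximal operator is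
\[
M_{\mathcal B}f(x)=\sup_{R\in\mathcal B(x)}\frac1{|R|}\int_R|f|,\qquad M_{\mathcal B}f(x)=0\ \text{ if }\mathcal B(x)=\emptyset,
\]
and, for $0<\alpha<1$, its \emph{Tauberian constant} is
\[
C_{\mathcal B}(\alpha)=\sup_{E\subset\mathbb R^n,\ 0<|E|<\infty}\frac1{|E|}\bigl|\{x\in\mathbb R^n: M_{\mathcal B}\chi_E(x)>\alpha\}\bigr|,
\]
where $E$ runs over measurable sets. A supremum exceeds $\alpha$ exactly when one of the competing values does, so
\begin{equation}\label{eq:union}
\{M_{\mathcal B}\chi_E>\alpha\}=\bigcup\{R\in\mathcal B:\ |R\cap E|>\alpha|R|\}.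
\end{equation}
This set is open. Thus $C_{\mathcal B}(\alpha)$ is the least upper bound for the ratio between the measure of the union of all members of $\mathcal B$ in which $E$ has density above $\alpha$ and the measure of $E$ itself. Clearly $C_{\mathcal B}$ is nonincreasing in $\alpha$.

Two extreme cases set the scale. If $\mathcal B$ consists of all open axis-parallel cubes, the Hardy--Littlewood weak type $(1,1)$ inequality gives a constant $A_n$ with $|\{M_{\mathcal B}f>\lambda\}|\le A_n\|f\|_1/\lambda$; hence $C_{\mathcal B}(\alpha)\le A_n/\alpha<\infty$ for every $\alpha$. If $\mathcal B$ consists of all nonempty bounded open sets, then $C_{\mathcal B}(\alpha)=\infty$ for every $\alpha$: for $E$ the open unit cube and any $x$, the set $R=E\cup B(x,r)$ satisfies $|R\cap E|>\alpha|R|$ once $r$ is small, so $\{M_{\mathcal B}\chi_E>\alpha\}=\mathbb R^n$. The following known example lies in between.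

\begin{example}\label{ex:two}
Let $n=1$ and let $\mathcal B$ consist of the unions $I_1\cup I_2$ of two bounded open intervals with $|I_1|=|I_2|>0$.

\emph{Finiteness for $\alpha>1/2$.} Suppose $|R\cap E|>\alpha|R|$, $R=I_1\cup I_2$. If $I_1\cap I_2=\emptyset$, then $|I_1\cap E|>2\alpha|I_1|-|I_2|=(2\alpha-1)|I_1|$, and the same holds for $I_2$. If $I_1\cap I_2\ne\emptyset$, then $R$ is itself an interval in which $E$ has density above $\alpha>2\alpha-1$. So every point of $R$ lies in an open interval in which $E$ has density above $2\alpha-1$, and $C_{\mathcal B}(\alpha)\le A_1/(2\alpha-1)$.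

\emph{Failure for $\alpha<1/2$.} Take $E=(0,1)$. Every $x\notin[0,1]$ lies in an open interval $I_2$ of length $1$ disjoint from $E$, and $E$ has density $1/2$ in $E\cup I_2$. So $M_{\mathcal B}\chi_E>\alpha$ almost everywhere and $C_{\mathcal B}(\alpha)=\infty$.

\emph{Failure at $1/2$.} The density $1/2$ just obtained does not exceed $1/2$, so we raise it by adding to $(0,1)$ a uniformly spread set of density $\delta$. Let $1/2<\alpha<1$ and $2\alpha-1<\delta<1$, let $N\ge2$ be an integer, and put $E=(0,1)\cup F$ with $F=\{x\in(0,N): x-\lfloor x\rfloor<\delta\}$. Every $x\in(1,N)$ lies in an open interval $I\subset(1,N)$ of length $1$. Such an $I$ has the length of one period of $F$, so $|I\cap F|=\delta$, and for $R=(0,1)\cup I$ we get $|R\cap E|=1+\delta>2\alpha=\alpha|R|$. As $|E|=1+\delta(N-1)$, we obtain $C_{\mathcal B}(\alpha)\ge(N-1)/(1+\delta(N-1))$. Letting $N\to\infty$ and then $\delta\to2\alpha-1$ gives $C_{\mathcal B}(\alpha)\ge1/(2\alpha-1)$. By monotonicity, $C_{\mathcal B}(1/2)=\infty$.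
\end{example}

So finiteness of $C_{\mathcal B}(\alpha)$ for some $\alpha$ does not give finiteness for all $\alpha$, and in this example the break is exactly at $1/2$. Changing the proportion of the two intervals can only raise it. If the members are the sets $R=I_1\cup I_2$ with $|I_1|:|I_2|=\lambda:(1-\lambda)$ for a fixed $\lambda\in(0,1)$ and free relative position, then testing with $E=I_1$ and with $E=I_2$ gives $C_{\mathcal B}(\alpha)=\infty$ for all $\alpha<\max(\lambda,1-\lambda)$. One may therefore guess that $1/2$ is the last obstruction. This is the question of Hagelstein and Parissis \cite{HP}: \emph{if $\mathcal B$ is a translation invariant Busemann--Feller basis with $C_{\mathcal B}(1/2)<\infty$, must $C_{\mathcal B}(\alpha)<\infty$ for all $0<\alpha<1$?} The answer is no, and every level can be critical.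

\begin{theorem}\label{thm:main}
Let $n\ge1$ and $0<\alpha_0<1$. There are a translation invariant Busemann--Feller basis $\mathcal B$ in $\mathbb R^n$ and a constant $K=K(n,\alpha_0)$ such that
\[
C_{\mathcal B}(\alpha)=\infty\quad(0<\alpha\le\alpha_0),\qquad
C_{\mathcal B}(\alpha)\le\frac{K}{(\alpha-\alpha_0)^2}<\infty\quad(\alpha_0<\alpha<1).
\]
\end{theorem}

With $\alpha_0=1/3$ we have $C_{\mathcal B}(1/2)<\infty$ but $C_{\mathcal B}(\alpha)=\infty$ for all $0<\alpha\le1/3$. In the theorem $C_{\mathcal B}$ is infinite at the critical level $\alpha_0$ itself. This is forced: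

\begin{theorem}\label{thm:open}
Let $\mathcal B$ be a translation invariant Busemann--Feller basis, $0<\alpha'<\alpha<1$ and $C_{\mathcal B}(\alpha)<\infty$. If
\[
\frac{\alpha-\alpha'}{1-\alpha'}\,C_{\mathcal B}(\alpha)<1,
\]
then $C_{\mathcal B}(\alpha')<\infty$.
\end{theorem}

\begin{corollary}\label{cor:class}
For a translation invariant Busemann--Feller basis, the set $\{\alpha\in(0,1): C_{\mathcal B}(\alpha)<\infty\}$ is either $\emptyset$ or $(\alpha_0,1)$ for some $\alpha_0\in[0,1)$, and in every dimension all these possibilities occur. If it equals $(\alpha_0,1)$ with $\alpha_0>0$, then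
\[
C_{\mathcal B}(\alpha)\ge\frac{1-\alpha_0}{\alpha-\alpha_0}\qquad(\alpha_0<\alpha<1).
\]
\end{corollary}

In Example~\ref{ex:two} we have $\alpha_0=1/2$ and $1/(2\alpha-1)\le C_{\mathcal B}(\alpha)\le A_1/(2\alpha-1)$, so there the order of growth in this lower bound is attained.

Sections \ref{sec:idea}--\ref{sec:above} prove Theorem~\ref{thm:main}; Section~\ref{sec:open} proves Theorem~\ref{thm:open} and Corollary~\ref{cor:class}.

\section{Getting below one half}\label{sec:idea}

Suppose each $R\in\mathcal B$ is a disjoint union $R=J\cup L$ with $|J|=\alpha_0|R|$, where $\alpha_0<1/2$. For $C_{\mathcal B}$ to be infinite below $\alpha_0$ the small part $J$ should occur in many members $R$ with very different $L$. For $C_{\mathcal B}$ to be finite above $\alpha_0$ the large part $L$ should occur in few. Translation invariance seems to forbid this asymmetry: if one set $L$ is attached to $J$ in many relative positions, then after translating, $J$ is attached to $L$ in just as many, and $E=L$ is a test set of density $1-\alpha_0$. This is what happens with two intervals.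

The way out is to vary the \emph{shape} of $L$ rather than its position. We glue a fixed interval $J$ to one of many sets $L_1,\dots,L_N$. The interval does not reveal which $L_s$ it is glued to, so $E=J$ still spreads out over $\bigcup_sL_s$. Now let $\alpha>\alpha_0$. A set with density above $\alpha$ in $R=J\cup L_s$ cannot live in $J$ alone: it has to fill a fixed proportion of $L_s$, depending only on $\alpha$ and $\alpha_0$. If a substantial part of $L_s$ is never a substantial part of a translate of $L_{s'}$ with $s'\ne s$, nor of a noticeably displaced translate of $L_s$ itself, then $E$ cannot do this economically for many members at once.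

\medskip
\noindent\textbf{A case by hand.} Take $\alpha_0=1/3$ and the prime $p=5$. For $s=1,2,3,4$ place five unit intervals $(b,b+1)$ at the marks $b=10i+r$, $0\le i\le4$, where $r\in\{0,\dots,4\}$ is the residue of $si^2$ modulo $5$:
\[
\begin{array}{ll}
s=1:\ 0,11,24,34,41,\qquad & s=2:\ 0,12,23,33,42,\\
s=3:\ 0,13,22,32,43,\qquad & s=4:\ 0,14,21,31,44.
\end{array}
\]
Call the resulting sets $L_s$, and let $J=(-2.5,0)$, so that $|J|=\frac13|J\cup L_s|$; see Figure~\ref{fig:five}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.2cm,y=0.55cm]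
\foreach \i in {0,10,...,50} {
  \draw[dotted] (\i,-0.5) -- (\i,-4.5);
  \node[below] at (\i,-4.5) {\small $\i$};
}
\foreach \s/\a/\b/\c/\d in {1/11/24/34/41,2/12/23/33/42,3/13/22/32/43,4/14/21/31/44} {
  \draw[gray] (-4,-\s) -- (50,-\s);
  \fill[gray!60] (-2.5,-\s-0.22) rectangle (0,-\s+0.22);
  \foreach \m in {0,\a,\b,\c,\d}
    \fill (\m,-\s-0.22) rectangle (\m+1,-\s+0.22);
  \node[left] at (-4.5,-\s) {\small $s=\s$};
}
\end{tikzpicture}
\caption{The sets $J\cup L_s$ for $p=5$ and $\alpha_0=1/3$. The gray interval $J$ and the first black unit are common to all four sets; together they fill $7/15>1/3$ of each. Any translates of two different black sets overlap in total length at most $2$, out of $5$.}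
\label{fig:five}
\end{figure}

The set $E=J\cup(0,1)$ has measure $3.5$ and lies in all four sets $J\cup L_s$, which have measure $7.5$. So $E$ has density $7/15>1/3$ in each, and it spreads to the whole union, of measure $2.5+1+4\cdot4=19.5$.

Now compare the sets $L_s$. The ten positive differences of the marks for $s=1$ are
\[
7,\ 10,\ 11,\ 13,\ 17,\ 23,\ 24,\ 30,\ 34,\ 41,
\]
all distinct: a nonzero integer shift brings at most \emph{one} mark of $L_1$ onto another. Among the $25$ differences of a mark for $s=1$ and a mark for $s=2$, the values $-12,-1,1,11$ occur twice and the others once: an integer shift brings at most \emph{two} marks of $L_2$ onto marks of $L_1$. The reason is that $b=10i+r$ records, in a redundant base $10$, the points $(i,r)$ of the parabola $r=si^2$ over the field with five elements, and shifting the marks translates the parabola. Translates of two parabolas $r=si^2$ and $r=s'i^2$ with $s\ne s'$ meet in at most two points. A parabola and its translate by a vector with nonzero first coordinate meet in just one point; and a nonzero shift that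 brings a mark of $L_s$ onto another one does have nonzero first coordinate, since $i$ determines the mark.

For a general odd prime $p$ the same construction gives overlaps of at most two units out of $p$. After rescaling so that all $L_s$ lie in the unit interval, each $L_s$ has measure $1/(2p)$ and two of them overlap in measure $O(1/p^2)$, as independent random sets would. The set $E$ formed by $J$ and the first unit has measure of order $1/p$, while $\bigcup_sL_s$ contains $(p-1)^2$ units of length $1/(2p^2)$ and so has measure bounded below. Hence $E$ spreads by a factor of order $p$. To make $C_{\mathcal B}(\alpha_0)$ infinite we use infinitely many primes in one basis, so sparse that sets belonging to different primes are almost independent as well.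

\section{The basis}\label{sec:basis}

Fix $0<\alpha_0<1$ and put $\beta=\alpha_0/(1-\alpha_0)$. Let $\mathcal P=\{p_1<p_2<\cdots\}$ be an infinite set of odd primes with
\[
p_1\ge\beta/2,\qquad p_{k+1}\ge2p_k^2\quad(k\ge1).
\]
For $p\in\mathcal P$ let $\delta_p=\frac1{2p^2}$; an open interval of this length will be called a \emph{unit}. For $1\le s\le p-1$ and $0\le i\le p-1$ let
\[
b_i^s=2pi+r_i^s,\qquad r_i^s\in\{0,\dots,p-1\},\quad r_i^s\equiv si^2\pmod p,
\]
and define
\[
L_{p,s}=\bigcup_{i=0}^{p-1}\bigl(b_i^s\delta_p,(b_i^s+1)\delta_p\bigr),\qquad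
J_p=\Bigl(-\frac\beta{2p},0\Bigr),\qquad R_{p,s}=J_p\cup L_{p,s}.
\]
Since $b_i^s\delta_p=\frac ip+\frac{r_i^s}{2p^2}$ and $r_i^s+1\le p$, the $i$-th interval of $L_{p,s}$ satisfies
\begin{equation}\label{eq:cell}
\bigl(b_i^s\delta_p,(b_i^s+1)\delta_p\bigr)\subset\Bigl(\frac ip,\frac ip+\frac1{2p}\Bigr).
\end{equation}
So these intervals are disjoint, $L_{p,s}\subset(0,1)$, and
\begin{equation}\label{eq:sizes}
|L_{p,s}|=p\,\delta_p=\frac1{2p}=(1-\alpha_0)|R_{p,s}|,\qquad |J_p|=\beta|L_{p,s}|=\alpha_0|R_{p,s}|.
\end{equation}
The condition $p_1\ge\beta/2$ gives $J_p\subset(-1,0)$, hence $R_{p,s}\subset(-1,1)$.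

Let $Q=(0,1)^{n-1}$, a factor to be omitted if $n=1$, and let $\mathcal B$ be the translation invariant basis
\[
\mathcal B=\bigl\{(R_{p,s}\times Q)+(y,z):\ p\in\mathcal P,\ 1\le s\le p-1,\ y\in\mathbb R,\ z\in\mathbb R^{n-1}\bigr\}.
\]

\begin{proposition}\label{prop:below}
$C_{\mathcal B}(\alpha)=\infty$ for $0<\alpha\le\alpha_0$.
\end{proposition}

\begin{proof}
Fix $p\in\mathcal P$ and let $E=(J_p\cup(0,\delta_p))\times Q$. The unit $(0,\delta_p)$ is there because the definition of $C_{\mathcal B}$ requires density strictly above $\alpha$. Since $b_0^s=0$, the set $E$ lies in $R_{p,s}\times Q$ for every $s$, and $|E|>|J_p|=\alpha_0|R_{p,s}\times Q|$. By \eqref{eq:union}, $M_{\mathcal B}\chi_E>\alpha_0\ge\alpha$ on $\bigcup_s(R_{p,s}\times Q)$.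

Fix $i\in\{1,\dots,p-1\}$. As $s$ runs over $1,\dots,p-1$, the residue of $si^2$ runs over all nonzero residues modulo $p$. So $\bigcup_sL_{p,s}$ contains $p-1$ disjoint units for each such $i$, and by \eqref{eq:cell} those for different $i$ are disjoint. As $p\ge3$,
\[
\Bigl|\bigcup_sL_{p,s}\Bigr|\ge(p-1)^2\delta_p=\frac{(p-1)^2}{2p^2}\ge\frac29,\qquad
|E|=\frac\beta{2p}+\frac1{2p^2}\le\frac{\beta+1}{2p}.
\]
Hence $C_{\mathcal B}(\alpha)\ge\frac{4p}{9(\beta+1)}$ for every $p\in\mathcal P$, and $\mathcal P$ is infinite.
\end{proof}

\section{Almost independence}\label{sec:indep}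

\begin{proposition}\label{prop:indep}
Let $p,p'\in\mathcal P$, $1\le s\le p-1$, $1\le s'\le p'-1$ and $y,y'\in\mathbb R$. Suppose that $(p,s)\ne(p',s')$, or that $(p,s)=(p',s')$ and $|y-y'|\ge\delta_p$. Then
\[
\bigl|(L_{p,s}+y)\cap(L_{p',s'}+y')\bigr|\le4\,|L_{p,s}|\,|L_{p',s'}|.
\]
\end{proposition}

Some separation is needed when $(p,s)=(p',s')$, since for $y=y'$ the left side is $|L_{p,s}|$. Displacements smaller than the length of one unit will be dealt with in Section~\ref{sec:above} by slightly enlarging the sets.

\begin{proof}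
\emph{Equal primes.} Let $p=p'$, $\delta=\delta_p$ and $\tau=(y'-y)/\delta$. The shift $\tau$ need not be an integer, so we first reduce to integer shifts. Two intervals of length $\delta$ whose left endpoints differ by $t\delta$ intersect in measure $\delta\max(0,1-|t|)$. The $i$-th interval of $L_{p,s}+y$ and the $j$-th interval of $L_{p,s'}+y'$ have left endpoints differing by $(b_i^s-b_j^{s'}-\tau)\delta$. The intervals of each of the two sets are disjoint, so the measure in question is the sum over all pairs $(i,j)$. Sorting the pairs by the value $d=b_i^s-b_j^{s'}$, we see that it equals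
\[
\sum_{d\in\mathbb Z,\ |d-\tau|<1}\delta\,(1-|d-\tau|)\,N(d),\qquad N(d)=\#\{(i,j):b_i^s-b_j^{s'}=d\}.
\]
The weights satisfy $\sum_{|d-\tau|<1}(1-|d-\tau|)=1$: either $\tau$ is an integer and $d=\tau$ is the only term, or $d=\lfloor\tau\rfloor$ and $d=\lfloor\tau\rfloor+1$ contribute $1-(\tau-\lfloor\tau\rfloor)$ and $\tau-\lfloor\tau\rfloor$. So the measure is at most $\delta\max N(d)$, the maximum being over the integers $d$ with $|d-\tau|<1$.

Now we bound $N(d)$. If $b_i^s-b_j^{s'}=d$, then $d=2pu+w$ with $u=i-j$ and $w=r_i^s-r_j^{s'}$, so that $|w|\le p-1$. The number $d$ determines $u$ and $w$: if also $d=2p\tilde u+\tilde w$ with $|\tilde w|\le p-1$, then $2p|u-\tilde u|=|\tilde w-w|\le2p-2$, so $u=\tilde u$ and $w=\tilde w$. (This is why the marks use base $2p$ instead of $p$.) With $i=j+u$, the index $j$ satisfies $s(j+u)^2-s'j^2\equiv w$, that is,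
\begin{equation}\label{eq:quad}
(s-s')j^2+2su\,j+su^2-w\equiv0\pmod p.
\end{equation}
Since $u$ is fixed, $j$ determines the pair $(i,j)$. So $N(d)$ is at most the number of solutions of \eqref{eq:quad} modulo $p$.

If $s\ne s'$, then $0<|s-s'|<p$, so \eqref{eq:quad} is a genuine quadratic equation over the field $\mathbb Z/p\mathbb Z$ and has at most two solutions. Hence $N(d)\le2$, and the measure is at most $2\delta=\frac1{p^2}=4|L_{p,s}||L_{p,s'}|$.

If $s=s'$ and $|y-y'|\ge\delta$, then $|\tau|\ge1$, so $d=0$ does not satisfy $|d-\tau|<1$. For $d\ne0$, a pair $(i,j)$ counted by $N(d)$ has $u\ne0$, since $u=0$ means $i=j$ and $d=0$. Then $1\le|u|\le p-1$, and as $p$ is odd, $2su\not\equiv0\pmod p$. So \eqref{eq:quad} is a linear equation with exactly one solution modulo $p$. Hence $N(d)\le1$, and the measure is at most $\delta=2|L_{p,s}|^2$.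

\emph{Different primes.} By symmetry let $p<p'$; then $p'\ge2p^2$. Let $I$ be one of the $p$ intervals of $L_{p,s}+y$. Its length $|I|=\frac1{2p^2}\ge\frac1{p'}$ is at least that of a cell $y'+[\frac k{p'},\frac{k+1}{p'})$, $k\in\mathbb Z$. The interval $I$ meets at most $p'|I|+2\le3p'|I|$ of these cells, and by \eqref{eq:cell} each cell contains at most one interval of $L_{p',s'}+y'$, of length $\delta_{p'}$, and meets no other. Hence
\[
|I\cap(L_{p',s'}+y')|\le3p'|I|\,\delta_{p'}=3|I|\,|L_{p',s'}|.
\]
Summing over the $p$ intervals $I$ gives at most $3|L_{p,s}||L_{p',s'}|$.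
\end{proof}

\begin{remark}
The quadratic $si^2$ cannot be replaced by the linear $si$ here. For $s=1$ the marks would be $b_i=(2p+1)i$, an arithmetic progression, and the shift by $(2p+1)\delta_p$ would bring $p-1$ of the $p$ marks onto marks.
\end{remark}

\section{Finiteness above the critical level}\label{sec:above}

A set that fills a fixed proportion of each of several almost independent sets must be large. This is a second moment argument.

\begin{lemma}\label{lem:second}
Let $A_1,\dots,A_k\subset\mathbb R^n$, $k\ge1$, be measurable sets of finite positive measure with $|A_i\cap A_j|\le4|A_i||A_j|$ for $i\ne j$, and let $\sigma=\sum_i|A_i|$. If $G$ is a measurable set of finite measure, $c>0$, and $|A_i\cap G|\ge c|A_i|$ for all $i$, then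
\[
|G|\ge\frac{c^2}2\min\bigl\{\sigma,\tfrac14\bigr\}.
\]
\end{lemma}

\begin{proof}
Let $F=\sum_i\chi_{A_i}$. Then $\int F^2=\sum_{i,j}|A_i\cap A_j|\le\sigma+4\sigma^2$, the first term coming from $i=j$. By Cauchy--Schwarz,
\[
c\,\sigma\le\sum_i|A_i\cap G|=\int_GF\le|G|^{1/2}(\sigma+4\sigma^2)^{1/2},
\]
so $|G|\ge c^2\sigma/(1+4\sigma)$. If $\sigma\le\frac14$, this is at least $c^2\sigma/2$. If $\sigma>\frac14$, it is at least $c^2/8$, because $\sigma/(1+4\sigma)$ is increasing in $\sigma$.
\end{proof}

The lower bound for $|G|$ stops growing at $c^2/8$. This does no harm if the members under consideration lie in a region of bounded measure, because then their union has bounded measure too. Therefore we localize to unit cubes before applying the lemma.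

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The basis is that of Section~\ref{sec:basis}; by Proposition~\ref{prop:below} only the upper bound remains. Let $\alpha_0<\alpha<1$, $0<|E|<\infty$ and
\[
U=\{M_{\mathcal B}\chi_E>\alpha\},\qquad c=\frac{\alpha-\alpha_0}{1-\alpha_0}.
\]
For an index $\iota=(p,s,y,z)$ write
\[
R_\iota=(R_{p,s}\times Q)+(y,z),\qquad L_\iota=(L_{p,s}\times Q)+(y,z),
\]
so $|L_\iota|=|L_{p,s}|$ and $|R_\iota|=|R_{p,s}|$. Let $X\subset U$ be compact. By \eqref{eq:union}, there is a finite set $\mathcal F$ of indices such that $X$ is covered by the sets $R_\iota$, $\iota\in\mathcal F$, and $|R_\iota\cap E|>\alpha|R_\iota|$ for these $\iota$. By \eqref{eq:sizes},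
\begin{equation}\label{eq:dens}
|L_\iota\cap E|>\alpha|R_\iota|-|J_p|=(\alpha-\alpha_0)|R_\iota|=c\,|L_\iota|\qquad(\iota\in\mathcal F).
\end{equation}
This is where $\alpha>\alpha_0$ is used.

\emph{Localization and selection.} For $m\in\mathbb Z^n$ let $\mathcal F_m$ be the set of indices in $\mathcal F$ with $(y,z)\in m+[0,1)^n$, and put
\[
V_m=\bigcup_{\iota\in\mathcal F_m}R_\iota,\qquad E_m=E\cap\prod_{i=1}^n(m_i,m_i+2).
\]
Among the indices in $\mathcal F_m$ with a given $(p,s)$ choose a maximal subfamily in which the first coordinates $y$ of any two distinct indices differ by at least $\delta_p$. Let $\mathcal G_m$ be the union of these subfamilies over all $(p,s)$, and let $\sigma_m=\sum_{\iota\in\mathcal G_m}|L_\iota|$.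

\emph{The selected sets control $V_m$.} Let $\iota=(p,s,y,z)\in\mathcal F_m$. By maximality there is an index in $\mathcal G_m$ with the same $(p,s)$ and with first coordinate $y'$ such that $|y-y'|<\delta_p$. Therefore
\[
R_\iota\subset(R^*_{p,s}+y')\times\prod_{i=2}^n(m_i,m_i+2),\qquad R^*_{p,s}=R_{p,s}+(-\delta_p,\delta_p).
\]
Each of the $p$ units of $L_{p,s}$ has been enlarged to length $3\delta_p$, and $J_p$ has gained $2\delta_p$, so
\[
|R^*_{p,s}|\le|J_p|+2\delta_p+3p\,\delta_p=\frac\beta{2p}+\frac1{p^2}+\frac3{2p}\le\frac{\beta+5}{2p}=(\beta+5)|L_{p,s}|.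
\]
Moreover $R^*_{p,s}\subset(-2,2)$, so $R^*_{p,s}+y'\subset(m_1-2,m_1+3)$. Together,
\begin{equation}\label{eq:V}
|V_m|\le2^{n-1}\min\{(\beta+5)\sigma_m,\,5\}\le2^{n-1}\max\{\beta+5,20\}\min\bigl\{\sigma_m,\tfrac14\bigr\}.
\end{equation}

\emph{The selected sets force $E_m$ to be large.} Let $\mathcal F_m\neq\emptyset$. Since $L_{p,s}\subset(0,1)$ and $Q=(0,1)^{n-1}$, every $L_\iota$ with $\iota\in\mathcal G_m$ lies in $\prod_i(m_i,m_i+2)$. Hence \eqref{eq:dens} gives $|L_\iota\cap E_m|\ge c|L_\iota|$. Two distinct indices of $\mathcal G_m$ either have different $(p,s)$, or have the same $(p,s)$ and first coordinates at distance at least $\delta_p$. So Proposition~\ref{prop:indep} applies to the first factors of $L_\iota$ and $L_{\iota'}$, while the second factors, translates of $Q$, intersect in measure at most $1$. This gives $|L_\iota\cap L_{\iota'}|\le4|L_\iota||L_{\iota'}|$. Lemma~\ref{lem:second} now yields $\min\{\sigma_m,\frac14\}\le2|E_m|/c^2$, and by \eqref{eq:V}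
\[
|V_m|\le2^n\max\{\beta+5,20\}\,\frac{|E_m|}{c^2}.
\]
This also holds if $\mathcal F_m=\emptyset$, since then $V_m=\emptyset$.

\emph{Summation.} A real number lies in at most two intervals $(k,k+2)$, $k\in\mathbb Z$, so $\sum_m|E_m|\le2^n|E|$. As $X\subset\bigcup_mV_m$,
\[
|X|\le4^n\max\{\beta+5,20\}\,\frac{(1-\alpha_0)^2}{(\alpha-\alpha_0)^2}\,|E|.
\]
The compact set $X\subset U$ is arbitrary, so $|U|$ satisfies the same bound. This proves the theorem with $K=4^n\max\{\beta+5,20\}(1-\alpha_0)^2$.
\end{proof}

\section{Openness and the classification}\label{sec:open}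

The proof of Theorem~\ref{thm:open} follows the last part of Example~\ref{ex:two}. There the interval $(0,1)$, whose measure is negligible compared with $N$, produced density $\frac12$ in members covering $(1,N)$, and adding a uniformly spread set of density $\delta$ raised $\frac12$ to $\frac12+\frac12\delta$. If $C_{\mathcal B}(\alpha')=\infty$ in general, then some set $E$ spreads, at level $\alpha'$, to a set of measure much larger than $|E|$, but possibly of irregular shape. The new point is to fill most of a large cube with copies of it, and random translations do this. For the uniformly spread set we use a textbook fact in the following form.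

\begin{lemma}[Fej\'er]\label{lem:fejer}
Let $0<\delta<1$ and $S_q=\{x\in\mathbb R^n: qx_1-\lfloor qx_1\rfloor<\delta\}$ for $q\in\mathbb N$. For every bounded measurable $A\subset\mathbb R^n$, $|A\cap S_q|\to\delta|A|$ as $q\to\infty$.
\end{lemma}

\begin{proof}
In one variable, an interval of length $t$ splits into full periods of length $1/q$, in which $S_q$ has proportion $\delta$, and a remainder of length less than $1/q$. So it meets $S_q$ in measure $\delta t+O(1/q)$. This gives the claim for boxes and for finite disjoint unions $A'$ of boxes. In general, given $\varepsilon>0$, choose such an $A'$ with $|A\mathbin{\triangle}A'|<\varepsilon$; then $\bigl||A\cap S_q|-\delta|A|\bigr|\le2\varepsilon+\bigl||A'\cap S_q|-\delta|A'|\bigr|$.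
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:open}]
We prove the contrapositive: if $0<\alpha'<\alpha<1$ and $C_{\mathcal B}(\alpha')=\infty$, then $C_{\mathcal B}(\alpha)\ge\frac{1-\alpha'}{\alpha-\alpha'}$. It suffices to show $C_{\mathcal B}(\alpha)\ge1/\delta$ for each $\delta$ with
\[
\frac{\alpha-\alpha'}{1-\alpha'}<\delta<1,\qquad\text{so that}\qquad \alpha'+\delta(1-\alpha')>\alpha .
\]
We may assume $C_{\mathcal B}(\alpha)<\infty$. Let $\eta\in(0,1)$, choose $\theta>0$ with $e^{-\theta}<\eta/2$, and choose $N>\theta/\eta$.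

\emph{A bounded piece.} Since $C_{\mathcal B}(\alpha')=\infty$, there is $E$ with $0<|E|<\infty$ and $|\{M_{\mathcal B}\chi_E>\alpha'\}|>N|E|$. By inner regularity this set contains a compact $X$ with $|X|>N|E|$, and by \eqref{eq:union} $X$ is covered by finitely many $R_1,\dots,R_k\in\mathcal B$ with $|R_j\cap E|>\alpha'|R_j|$. Replacing $E$ by $E\cap\bigcup_jR_j$ changes none of the sets $R_j\cap E$, keeps $|E|>0$ and does not increase $|E|$; so we may assume $E$ bounded. Let $E$, $X$ and all $R_j$ lie in $[-\ell,\ell]^n$.

\emph{Filling a cube.} For $T>2\ell$ let $h_1,\dots,h_\nu$ be independent and uniformly distributed in $[0,T]^n$, with $\nu=\lfloor\theta T^n/|X|\rfloor$. Put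
\[
E'=\bigcup_{i=1}^\nu(E+h_i),\qquad X'=\bigcup_{i=1}^\nu(X+h_i),\qquad Q_T=[-\ell,T+\ell]^n .
\]
Whatever the $h_i$ are,
\begin{equation}\label{eq:Eprime}
|E'|\le\nu|E|\le\theta T^n\frac{|E|}{|X|}\le\frac{\theta T^n}{N}\le\eta T^n.
\end{equation}
On the other hand, for $x\in[\ell,T-\ell]^n$ we have $x-X\subset[0,T]^n$, so each translate $X+h_i$ contains $x$ with probability $|X|/T^n$, and
\[
P(x\notin X')=\Bigl(1-\frac{|X|}{T^n}\Bigr)^\nu\longrightarrow e^{-\theta}<\frac\eta2\qquad(T\to\infty),
\]
the same expression for all such $x$. By Fubini, the expected measure of $X'$ is at least $(T-2\ell)^n\bigl(1-(1-|X|/T^n)^\nu\bigr)$, which for $T$ large is at least $(1-\eta)T^n$. For $T$ large also $|Q_T|=(T+2\ell)^n\le(1+\eta)T^n$. Fix such a $T$ and a choice of the $h_i$ with $|X'|\ge(1-\eta)T^n$. By translation invariance the finitely many sets $R_j+h_i$ belong to $\mathcal B$. They cover $X'$ and lie in $Q_T$. Since $E+h_i\subset E'$,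
\[
\rho_{ij}:=\frac{|(R_j+h_i)\cap E'|}{|R_j|}\ge\frac{|R_j\cap E|}{|R_j|}>\alpha'.
\]

\emph{Adding a uniformly spread set.} Let $F_q=Q_T\cap S_q$. Lemma~\ref{lem:fejer}, applied to $(R_j+h_i)\setminus E'$ and to $Q_T$, shows that as $q\to\infty$ the density of $E'\cup F_q$ in $R_j+h_i$ tends to
\[
\rho_{ij}+\delta(1-\rho_{ij})\ge\alpha'+\delta(1-\alpha')>\alpha,
\]
and that $|F_q|\to\delta|Q_T|$. There are only finitely many densities, so for some $q$ all of them exceed $\alpha$ and $|F_q|\le(\delta+\eta)|Q_T|\le(\delta+\eta)(1+\eta)T^n$. The set $E'\cup F_q$ has finite positive measure and $X'\subset\{M_{\mathcal B}\chi_{E'\cup F_q}>\alpha\}$, so with \eqref{eq:Eprime}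
\[
(1-\eta)T^n\le|X'|\le C_{\mathcal B}(\alpha)\bigl(\eta+(\delta+\eta)(1+\eta)\bigr)T^n.
\]
Dividing by $T^n$ and letting $\eta\to0$ gives $1\le\delta\,C_{\mathcal B}(\alpha)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
Let $S=\{\alpha\in(0,1):C_{\mathcal B}(\alpha)<\infty\}$. Since $C_{\mathcal B}$ is nonincreasing, $S$ contains with each $\alpha$ all larger numbers in $(0,1)$. If $\alpha\in S$, then the hypothesis of Theorem~\ref{thm:open} holds for $\alpha'<\alpha$ close to $\alpha$, so $S$ contains some $\alpha'<\alpha$. Hence a nonempty $S$ equals $(\alpha_0,1)$ with $\alpha_0=\inf S\in[0,1)$.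

If $S=(\alpha_0,1)$ with $\alpha_0>0$, then $C_{\mathcal B}(\alpha_0)=\infty$. For $\alpha_0<\alpha<1$, Theorem~\ref{thm:open} with $\alpha'=\alpha_0$ then shows that $\frac{\alpha-\alpha_0}{1-\alpha_0}C_{\mathcal B}(\alpha)\ge1$.

Finally, $S=(\alpha_0,1)$ with $0<\alpha_0<1$ occurs by Theorem~\ref{thm:main}, and $S=(0,1)$ and $S=\emptyset$ occur for the open axis-parallel cubes and for all nonempty bounded open sets, respectively, as shown in Section~\ref{sec:intro}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{HP} Paul A. Hagelstein, Ioannis Parissis, \emph{Tauberian constants associated to centered translation invariant density bases}, arXiv:1705.10094 (2017).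
\end{thebibliography}

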